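\title{Invariant chains of ideals whose projective dimension and regularity are not eventually linear}

\begin{abstract}
A chain of ideals $I_n\subseteq K[x_1,\dots,x_n]$ is invariant if it is carried into itself by all permutations of the variables, or by all strictly increasing maps of their indices. A conjecture predicts that the projective dimension and the Castelnuovo--Mumford regularity of $I_n$ are then linear functions of $n$ for large $n$. We show that both predictions fail for increasing maps over every field, and for permutations over every field of positive characteristic. In the examples $n-\operatorname{pd}I_n$ and $\operatorname{reg}I_n$ are eventually periodic and not eventually constant. The ideals come from zero-dimensional schemes supported at the coordinate points of projective space, described by their inverse systems. The case of permutations in characteristic zero is not decided.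
\end{abstract}

\section{Invariant chains and the linearity conjecture}\label{sec:intro}

Let $K$ be a field, $\mathbb N=\{1,2,\dots\}$, $R=K[x_i\mid i\in\mathbb N]$, and let $R_n=K[x_1,\dots,x_n]$ carry the standard grading. Write $[n]=\{1,\dots,n\}$. Let $\mathrm{Sym}$ be the group of permutations of $\mathbb N$ that fix all but finitely many elements, and let $\mathrm{Inc}$ be the monoid of strictly increasing maps $\mathbb N\to\mathbb N$. Both act on $R$ by $K$-algebra endomorphisms through $\pi(x_i)=x_{\pi(i)}$. For $m\le n$ put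
\[
\mathrm{Sym}_{m,n}=\mathrm{Sym}(n),\qquad \mathrm{Inc}_{m,n}=\{\pi\in\mathrm{Inc}\mid \pi(m)\le n\},
\]
where $\mathrm{Sym}(n)$ is the group of permutations of $[n]$. Let $\Pi$ stand for $\mathrm{Sym}$ or $\mathrm{Inc}$; then $\pi(R_m)\subseteq R_n$ for $\pi\in\Pi_{m,n}$. A \emph{$\Pi$-invariant chain} is a sequence $(I_n)_{n\ge1}$ of ideals $I_n\subseteq R_n$ with $\pi(I_m)\subseteq I_n$ for all $m\le n$ and all $\pi\in\Pi_{m,n}$. A $\mathrm{Sym}$-invariant chain is also $\mathrm{Inc}$-invariant, because for $\pi\in\mathrm{Inc}_{m,n}$ the injection $\pi|_{[m]}\colon[m]\to[n]$ extends to an element of $\mathrm{Sym}(n)$, which acts on $R_m$ as $\pi$ does.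

It is known that every invariant chain stabilizes: there is an $r$ such that $I_n$ is generated by $\Pi_{m,n}(I_m)$ for all $n\ge m\ge r$. So finitely many polynomials determine all $I_n$ with $n\ge r$, and one may ask how the minimal free resolution of $I_n$ over $R_n$ grows. Its length is the projective dimension $\operatorname{pd}I_n$, which is at most $n-1$ by Hilbert's syzygy theorem; the regularity $\operatorname{reg}I_n$ bounds the degrees in which generators and syzygies occur. For $I_n=(x_1^a,\dots,x_n^a)$ the Koszul complex gives $\operatorname{pd}I_n=n-1$ and $\operatorname{reg}I_n=(a-1)n+1$. For $I_n=(x_kx_m\mid k\ne m)$, Example~\ref{ex:points} gives $\operatorname{pd}I_n=n-2$ and $\operatorname{reg}I_n=2$ for $n\ge2$. Passing from $n$ to $n+1$ adds one variable and generators of the same shape as before, so one expects every step eventually to change both invariants by the same amount. Call $f(n)$ \emph{eventually linear} if $f(n)=an+b$ for constants $a,b$ and all $n\gg0$. The following conjecture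 is stated in \cite{LN}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $\Pi=\mathrm{Sym}$ or $\Pi=\mathrm{Inc}$, and let $(I_n)_{n\ge1}$ be a $\Pi$-invariant chain of proper homogeneous ideals with $I_n\neq0$ for $n\gg0$. Then \textup{(i)} $\operatorname{pd}I_n$ is eventually linear, and \textup{(ii)} $\operatorname{reg}I_n$ is eventually linear.}
\medskip

The expectation overlooks one thing: a sum over all variables can produce the number $n$ as an element of $K$, and an element of $K$ that depends on $n$ can vanish periodically. With increasing maps the summands can be weighted, and $n$ is replaced by a geometric sum. For $\beta\in K$ and $m\ge0$ put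
\[
[m]_\beta=1+\beta+\dots+\beta^{m-1},\qquad\text{so that}\qquad [a+b]_\beta=[a]_\beta+\beta^a[b]_\beta .
\]

\begin{theorem}\label{thm:A}
Let $\operatorname{char}K\neq2$ and $\beta\in K\setminus\{0\}$. There is an $\mathrm{Inc}$-invariant chain $(I_n)$ of proper homogeneous ideals, $\mathrm{Sym}$-invariant if $\beta=1$, with $I_n\ne0$ for $n\ge2$, such that for all $n\ge7$
\[
(\operatorname{pd}I_n,\operatorname{reg}I_n)=\begin{cases}(n-2,\;7)&\text{if }[n-6]_\beta\ne0,\\ (n-1,\;8)&\text{if }[n-6]_\beta=0.\end{cases}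
\]
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\operatorname{char}K=2$. There is a $\mathrm{Sym}$-invariant chain $(I_n)$ of proper homogeneous ideals, with $I_n\neq0$ for $n\ge2$, such that for all $n\ge6$ the pair $(\operatorname{pd}I_n,\operatorname{reg}I_n)$ equals $(n-2,6)$ if $n$ is odd and $(n-1,7)$ if $n$ is even.
\end{theorem}

\begin{corollary}\label{cor:periods}
\begin{enumerate}
\item[(a)] Let $m\ge2$, and let $K$ be a field with $\operatorname{char}K\neq2$ that contains a primitive $m$-th root of unity. There is an $\mathrm{Inc}$-invariant chain for which $n-\operatorname{pd}I_n$ and $\operatorname{reg}I_n$ are eventually periodic with exact period $m$.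
\item[(b)] Let $p$ be a prime and $\operatorname{char}K=p$. There is a $\mathrm{Sym}$-invariant chain for which $n-\operatorname{pd}I_n$ and $\operatorname{reg}I_n$ are eventually periodic with exact period $p$.
\item[(c)] Both parts of the Conjecture are false for $\Pi=\mathrm{Inc}$ over every field, and for $\Pi=\mathrm{Sym}$ over every field of positive characteristic.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) If $\beta$ is a primitive $m$-th root of unity, then $[n-6]_\beta=(\beta^{n-6}-1)/(\beta-1)$ vanishes exactly when $n\equiv6\pmod m$; apply Theorem~\ref{thm:A}. (b) For odd $p$ take $\beta=1$ in Theorem~\ref{thm:A}: then $[n-6]_\beta=n-6$ vanishes in $K$ exactly when $n\equiv 6\pmod p$. For $p=2$ use Theorem~\ref{thm:B}. (c) A bounded function that is eventually linear is eventually constant, so for the chains in (a) and (b) neither $\operatorname{reg}I_n$ nor $n-\operatorname{pd}I_n$, hence also not $\operatorname{pd}I_n$, is eventually linear. For $\mathrm{Sym}$ use (b). For $\mathrm{Inc}$ use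 (a) with $m=2$, $\beta=-1$ if $\operatorname{char}K\ne2$, and use (b) with $p=2$ otherwise.
\end{proof}

The conjecture cannot be repaired by allowing quasi-linear functions of a bounded universal period. Indeed, if a bounded function is eventually linear on each residue class modulo $c$, then it is eventually periodic with period $c$; for the chains of Corollary~\ref{cor:periods} this forces $m\mid c$ or $p\mid c$, and $m$ and $p$ can be arbitrarily large. We make no claim for $\Pi=\mathrm{Sym}$ in characteristic $0$: there $[n-6]_1=n-6$ is nonzero for all $n\ge7$, and the chain of Theorem~\ref{thm:A} is not a counterexample.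

Section~\ref{sec:chains} attaches a chain to a compatible choice of zero-dimensional schemes at the coordinate points of $\mathbb P^{n-1}$ and reduces $\operatorname{pd}I_n$ and $\operatorname{reg}I_n$ to linear algebra in low degrees. Section~\ref{sec:model} shows in degree two how $n$ enters this linear algebra as a scalar, and what obstructs the naive choice of schemes. Sections~\ref{sec:A} and~\ref{sec:B} remove the obstruction and prove the theorems.

\section{Local cohomology and divided powers}\label{sec:background}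

\subsection*{Homological invariants}
Let $\mathfrak m=(x_1,\dots,x_n)\subseteq R_n$ and let $M\neq0$ be a finitely generated graded $R_n$-module with minimal graded free resolution $F_\bullet$. Then $\operatorname{pd}M$ is the largest $j$ with $F_j\ne0$, and $\operatorname{reg}M$ is the maximum of $a-j$ over all summands $R_n(-a)$ of $F_j$ and all $j$. If $I$ is a nonzero proper homogeneous ideal, deleting $F_0=R_n$ from the resolution of $R_n/I$ gives that of $I$, so
\[
\operatorname{pd}I=\operatorname{pd}R_n/I-1,\qquad\operatorname{reg}I=\operatorname{reg}R_n/I+1 .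
\]
For a graded module $N$ that vanishes in large degrees let $\operatorname{end}N=\max\{d\mid N_d\ne0\}$, with $\operatorname{end}0=-\infty$. We use the following textbook facts about the local cohomology modules $H^j_{\mathfrak m}(M)$.
\begin{enumerate}
\item[(F1)] $H^0_{\mathfrak m}(M)$ consists of the elements killed by a power of $\mathfrak m$; short exact sequences induce long exact sequences; each $H^j_{\mathfrak m}(M)$ is graded and vanishes in large degrees; and $H^j_{\mathfrak m}(M)=0$ for $j>\dim M$.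
\item[(F2)] $\operatorname{depth}M=\min\{j\mid H^j_{\mathfrak m}(M)\ne0\}$, and $\operatorname{pd}M+\operatorname{depth}M=n$ (Auslander--Buchsbaum).
\item[(F3)] $\operatorname{reg}M=\max_j\{j+\operatorname{end}H^j_{\mathfrak m}(M)\}$.
\item[(F4)] For $d\gg0$, $\dim_KM_d$ is a polynomial in $d$ of degree $\dim M-1$, the zero polynomial corresponding to $\dim M=0$.
\end{enumerate}

\subsection*{Divided powers}
We describe an ideal by the linear functionals on $R_n$ that vanish on it. The divided power algebra $D_n$ has the $K$-basis of monomials $X^{(u)}=\prod_kX_k^{(u_k)}$, $u\in\mathbb Z_{\ge0}^n$, of degree $|u|=\sum_k u_k$, with multiplication determined by $X_k^{(a)}X_k^{(b)}=\binom{a+b}{a}X_k^{(a+b)}$; we write $X_k=X_k^{(1)}$. The \emph{type} of $X^{(u)}$ is the partition of $|u|$ formed by the nonzero $u_k$. The pairing $\langle x^u,X^{(v)}\rangle=\delta_{uv}$ is perfect between the graded pieces $R_{n,d}$ and $D_{n,d}$. For a subspace $U\subseteq D_{n,d}$ let $U^\perp\subseteq R_{n,d}$ be its annihilator;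 then $\dim R_{n,d}/U^\perp=\dim U$, $(U+U')^\perp=U^\perp\cap U'^\perp$, and $U^\perp$ determines $U$.

The ring $R_n$ acts on $D_n$ by \emph{contraction}, $x^u\circ X^{(v)}=X^{(v-u)}$, which is read as $0$ if $v-u$ has a negative entry. On monomials one sees that $\langle fg,G\rangle=\langle f,g\circ G\rangle$. By Pascal's rule each operator $x_k\circ$ is a derivation of $D_n$. For a linear form $L=\sum_ka_kX_k$ put $L^{(a)}=\sum_{|e|=a}\prod_ka_k^{e_k}X_k^{(e_k)}$. Comparing coefficients gives
\begin{equation}\label{eq:powers}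
x_k\circ L^{(a)}=a_kL^{(a-1)},\qquad (L+\gamma X_i)^{(a)}=\sum_{b=0}^a\gamma^bX_i^{(b)}L^{(a-b)}\quad\text{if $L$ does not involve $X_i$}.
\end{equation}
For $\pi\in\Pi_{n,N}$ let $\pi^*\colon D_N\to D_n$ be the algebra map with $X_{\pi(k)}^{(e)}\mapsto X_k^{(e)}$ for $k\in[n]$ and $X_j^{(e)}\mapsto0$ for $j\notin\pi([n])$, $e\ge1$. It is the transpose of $\pi$, that is, $\langle\pi f,G\rangle=\langle f,\pi^*G\rangle$ for $f\in R_n$ and $G\in D_N$, as one sees on monomials; and $\pi^*(L^{(a)})=(\pi^*L)^{(a)}$.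

\section{Chains from schemes at the coordinate points}\label{sec:chains}

Fix $\Pi$ and an integer $s\ge1$. Suppose that for all $n\ge1$ and $i\in[n]$ we are given a finite-dimensional space $\mathcal E_{n,i}$ of elements of $D_n$ that do not involve $X_i$ and need not be homogeneous, such that
\begin{enumerate}
\item[(E1)] $1\in\mathcal E_{n,i}$, and all elements of $\mathcal E_{n,i}$ have degree at most $s$;
\item[(E2)] $x_k\circ\mathcal E_{n,i}\subseteq\mathcal E_{n,i}$ for all $k\neq i$;
\item[(E3)] $\pi^*\mathcal E_{N,\pi(i)}\subseteq\mathcal E_{n,i}$ for all $N\ge n$, $\pi\in\Pi_{n,N}$ and $i\in[n]$.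
\end{enumerate}
Write $E_j$ for the degree-$j$ component of $E\in D_n$, and homogenize the elements of $\mathcal E_{n,i}$ with respect to $X_i$:
\[
\theta_{i,d}(E)=\sum_{j\le d}X_i^{(d-j)}E_j\in D_{n,d}.
\]
The map $\theta_{i,d}$ is injective for $d\ge s$, since then no component is dropped. For $f\in R_{n,d}$ we have $\langle f,\theta_{i,d}(E)\rangle=\langle f|_{x_i=1},E\rangle$: for $f=x_i^{d-|u|}x^u$ with $u_i=0$, both sides are the coefficient of $X^{(u)}$ in $E$. So $\mathcal E_{n,i}$ is a space of conditions on the expansion of $f$ at the $i$-th coordinate point of $\mathbb P^{n-1}$, in the chart $x_i=1$. Put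
\[
Q_i=\bigoplus_d\theta_{i,d}(\mathcal E_{n,i})^\perp\subseteq R_n .
\]

\begin{lemma}\label{lem:Q}
$Q_i$ is a proper homogeneous ideal, $x_k^{s+1}\in Q_i$ for $k\ne i$, and $x_i$ is a nonzerodivisor on $R_n/Q_i$.
\end{lemma}

\begin{proof}
The definition gives $x_i\circ\theta_{i,d+1}(E)=\theta_{i,d}(E)$, and $x_k\circ\theta_{i,d+1}(E)=\theta_{i,d}(x_k\circ E)$ for $k\ne i$. Hence for $f\in R_{n,d}$
\[
\langle x_if,\theta_{i,d+1}(E)\rangle=\langle f,\theta_{i,d}(E)\rangle,\qquad \langle x_kf,\theta_{i,d+1}(E)\rangle=\langle f,\theta_{i,d}(x_k\circ E)\rangle .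
\]
The first equation says that $x_if\in Q_i$ if and only if $f\in Q_i$. The second, with (E2), says that $x_kQ_i\subseteq Q_i$. By (E1), $\theta_{i,0}(1)=1$ shows $1\notin Q_i$, and $\langle x_k^{s+1},\theta_{i,s+1}(E)\rangle=\langle x_k^{s+1},E\rangle=0$ for reasons of degree.
\end{proof}

Thus $Q_i$ defines a zero-dimensional scheme supported at the $i$-th coordinate point. The union of these $n$ schemes is described by
\[
\Theta_{n,d}=\sum_i\theta_{i,d}\colon\bigoplus_{i=1}^n\mathcal E_{n,i}\to D_{n,d},\qquad W_{n,d}=\operatorname{im}\Theta_{n,d},\qquad J_n=\bigcap_iQ_i=\bigoplus_dW_{n,d}^\perp .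
\]
The map $\Theta_{n,d}$ is injective when the conditions at the $n$ points are independent on forms of degree $d$. The regularity records the first degree in which this happens. Put $\kappa_n=\dim\ker\Theta_{n,s}$.

\begin{lemma}\label{lem:T}
Let $T=R_n/J_n$. Then $H^j_{\mathfrak m}(T)\neq0$ only for $j=1$, and $\dim_K T_d$ is constant for $d\gg0$. For every $d\ge0$, $\operatorname{reg}T\le d$ if and only if $\Theta_{n,d}$ is injective. If $\kappa_n=1$, then $\operatorname{reg}T=s+1$.
\end{lemma}

\begin{proof}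
Let $h(d)=\dim T_d=\dim W_{n,d}$ and $e=\sum_i\dim\mathcal E_{n,i}$. Then $h(d)\le e$, with equality if and only if $\Theta_{n,d}$ is injective. We first show that $h(d)=e$ for $d\ge2s+1$. Suppose $\sum_k\theta_{k,d}(E^k)=0$ with $E^k\in\mathcal E_{n,k}$. Fix $i$ and pair with $x_i^{s+1}g$ for $g\in R_{n,d-s-1}$. Since $x_i^{s+1}g\in Q_k$ for $k\neq i$, only the $i$-th term remains, and $0=\langle x_i^{s+1}g,\theta_{i,d}(E^i)\rangle=\langle g,\theta_{i,d-s-1}(E^i)\rangle$ for all $g$. As $d-s-1\ge s$, this gives $E^i=0$. Since $e>0$, (F4) yields $\dim T=1$, so $H^j_{\mathfrak m}(T)=0$ for $j\ge2$.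

Next, $\ell=x_1+\dots+x_n$ is a nonzerodivisor on $T$. On $R_n/Q_i$ write $\ell=x_i+\nu$, where $\nu=\sum_{k\neq i}x_k$ is nilpotent by Lemma~\ref{lem:Q}. If $\ell g=0$, then $x_i^tg=(-\nu)^tg=0$ for $t\gg0$, hence $g=0$. As $T$ embeds in $\bigoplus_iR_n/Q_i$, the claim follows, and $H^0_{\mathfrak m}(T)=0$.

The quotient $\bar T=T/\ell T$ has Hilbert function $h(d)-h(d-1)$, so it has finite length and equals $H^0_{\mathfrak m}(\bar T)$. The sequence $0\to T(-1)\to T\to\bar T\to0$ gives
\[
0\to\bar T\to H^1_{\mathfrak m}(T)(-1)\xrightarrow{\ \ell\ }H^1_{\mathfrak m}(T)\to0 .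
\]
So $H^1_{\mathfrak m}(T)\ne0$. Let $a=\operatorname{end}H^1_{\mathfrak m}(T)$. The sequence shows $\bar T_{a+1}\cong H^1_{\mathfrak m}(T)_a\neq0$ and $\bar T_d=0$ for $d>a+1$, so $\operatorname{reg}T=a+1=\operatorname{end}\bar T$ by (F3). Because $\bar T$ is generated in degree one as an algebra, $\bar T_d\neq0$ for $0\le d\le\operatorname{end}\bar T$. Therefore $h$ increases strictly up to $d=\operatorname{reg}T$ and is constant, equal to $e$, from there on. This proves the equivalence. If $\kappa_n=1$, then $h(s)=e-1$, so $\operatorname{reg}T>s$ and $h(s+1)>h(s)$, which forces $h(s+1)=e$.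
\end{proof}

The ideals $J_n$ need not form an invariant chain. Let $f\in J_n$ and $\pi\in\Pi_{n,N}$. At a point with index $\pi(i)$, the form $\pi f$ satisfies the conditions $\mathcal E_{N,\pi(i)}$ by (E3). At a point with index $i'\notin\pi([n])$ nothing controls it. We therefore pass to
\[
I_n=\{f\in R_n\mid\pi f\in J_N\text{ for all }N\ge n,\ \pi\in\Pi_{n,N}\},
\]
which contains the $n$-th member of every invariant chain contained in $(J_n)$. The extra conditions are recorded by the space $G_{n,d}\subseteq D_{n,d}$ spanned by all components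
\[
(\pi^*E)_d,\qquad N>n,\quad\pi\in\Pi_{n,N},\quad i'\in[N]\setminus\pi([n]),\quad E\in\mathcal E_{N,i'} .
\]
By (E1), $G_{n,d}=0$ for $d>s$. The extra conditions thus change $J_n$ in finitely many degrees only, and their effect is on the depth.

\begin{proposition}\label{prop:main}
$(I_n)$ is a $\Pi$-invariant chain of proper homogeneous ideals, $I_n\neq0$ for $n\ge2$, and $I_{n,d}=(W_{n,d}+G_{n,d})^\perp$. For $n\ge2$:
\begin{enumerate}
\item[(a)] $\operatorname{pd}I_n=n-2$ if $G_{n,d}\subseteq W_{n,d}$ for all $d\le s$, and $\operatorname{pd}I_n=n-1$ otherwise.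
\item[(b)] If $\kappa_n=0$, then $\operatorname{reg}I_n\le s+1$, with equality if $\Theta_{n,s-1}$ is not injective. If $\kappa_n>0$, then $\operatorname{reg}I_n\ge s+2$, with equality if $\kappa_n=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
Each $\pi$ is a graded ring homomorphism and $J_N$ is a homogeneous ideal, so $I_n$ is a homogeneous ideal. Taking $\pi=\mathrm{id}$, $N=n$ gives $I_n\subseteq J_n$, so $I_n$ is proper. For $\pi\in\Pi_{m,n}$ and $\rho\in\Pi_{n,N}$ we have $\rho\pi\in\Pi_{m,N}$, hence $\pi(I_m)\subseteq I_n$.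

Let $f\in R_{n,d}$, $\pi\in\Pi_{n,N}$ and $E\in\mathcal E_{N,i'}$. Then $\langle\pi f,\theta_{i',d}(E)\rangle=\langle f,\pi^*\theta_{i',d}(E)\rangle$. If $i'=\pi(i)$, then $\pi^*\theta_{i',d}(E)=\theta_{i,d}(\pi^*E)$, which lies in $W_{n,d}$ by (E3); for $\pi=\mathrm{id}$, $N=n$ these elements span $W_{n,d}$. If $i'\notin\pi([n])$, then $\pi^*$ kills the positive divided powers of $X_{i'}$, so $\pi^*\theta_{i',d}(E)=(\pi^*E)_d$; these elements span $G_{n,d}$. Hence $I_{n,d}=(W_{n,d}+G_{n,d})^\perp$.

Let $n\ge2$, $T=R_n/J_n$ and $V=J_n/I_n$. Then $V_d=0$ if and only if $G_{n,d}\subseteq W_{n,d}$; in particular $\operatorname{end}V\le s$ and $V$ has finite length. For $d\gg0$ we have $I_{n,d}=J_{n,d}\neq0$, because $\dim T_d$ is bounded and $\dim R_{n,d}\ge d+1$. The long exact sequence of $0\to V\to R_n/I_n\to T\to0$ and Lemma~\ref{lem:T} give $H^0_{\mathfrak m}(R_n/I_n)=V$, $H^1_{\mathfrak m}(R_n/I_n)\cong H^1_{\mathfrak m}(T)\ne0$, and vanishing in higher degrees. By (F2) the depth of $R_n/I_n$ is $1$ if $V=0$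 and $0$ otherwise, so $\operatorname{pd}I_n=n-\operatorname{depth}R_n/I_n-1$ is as stated in (a). By (F3), $\operatorname{reg}I_n=1+\max(\operatorname{end}V,\operatorname{reg}T)$. If $\kappa_n=0$, then $\operatorname{reg}T\le s$ by Lemma~\ref{lem:T}, with equality if $\Theta_{n,s-1}$ is not injective. If $\kappa_n>0$, then $\operatorname{reg}T\ge s+1>\operatorname{end}V$, and $\operatorname{reg}T=s+1$ if $\kappa_n=1$. This proves (b).
\end{proof}

\begin{example}\label{ex:points}
Take $s=1$ and $\mathcal E_{n,i}=K\cdot1$. Then $W_{n,d}$ is spanned by the $X_i^{(d)}$, so $J_n=(x_kx_m\mid k\neq m)$. Here $G_{n,0}=K=W_{n,0}$ and $G_{n,d}=0$ for $d\ge 1$, so $I_n=J_n$. For $n\ge2$ the map $\Theta_{n,1}$ is injective and $\Theta_{n,0}\colon K^n\to K$ is not, so $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-2,2)$.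
\end{example}

\section{A model in degree two}\label{sec:model}

By Proposition~\ref{prop:main} we want spaces $\mathcal E_{n,i}$, given by formulas uniform in $n$, such that for some $n$ the map $\Theta_{n,s}$ is injective and its image contains $G_{n,s}$, while for other $n$ it has a one-dimensional kernel and its image misses an element of $G_{n,s}$. Let $\sigma=X_1+\dots+X_n$ and $\sigma_i=\sigma-X_i$. These forms suit (E3): $\pi^*\sigma_{\pi(i)}=\sigma_i$, and $\pi^*\sigma_{i'}=\sigma$ for $i'\notin\pi([n])$. So if $\sigma_i^{(s)}$ is the top component of an element of $\mathcal E_{n,i}$ for all $n$ and $i$, then $\sigma^{(s)}\in G_{n,s}$.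

A monomial $X^{(e)}$ of degree $s$ occurs in $X_i^{(b)}\sigma_i^{(s-b)}$ with coefficient $1$ if $e_i=b$ and $0$ otherwise. Since $\sum_i(u+ve_i)=un+vs$, we get for all $u,v\in K$
\begin{equation}\label{eq:identity}
\sum_{i=1}^n\sum_{b=0}^s(u+vb)\,X_i^{(b)}\sigma_i^{(s-b)}=(un+vs)\,\sigma^{(s)} .
\end{equation}
For $(u,v)=(1,-1)$ the right side is $(n-s)\sigma^{(s)}$, and the terms with $b=1$ do not occur on the left.

Take $s=2$ and $n\ge3$, leave out the terms with $b=1$, and determine all relations
\[
z\,\sigma^{(2)}+\sum_i\bigl(p_i\sigma_i^{(2)}+\mu_iX_i^{(2)}\bigr)=0,\qquad z,p_i,\mu_i\in K .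
\]
The coefficient of $X_a^{(2)}$ determines $\mu_a$ and imposes nothing on $z$ and the $p_i$. The coefficient of $X_aX_c$ is $z+\sum_ip_i-p_a-p_c$. Comparing the pairs $\{a,c\}$ and $\{a',c\}$ gives $p_a=p_{a'}$, so all $p_i$ equal one scalar $p$, and the remaining condition is $z=-(n-2)p$. The relations form a line, spanned by \eqref{eq:identity} with $(u,v)=(1,-1)$. Let $U$ be the span of the $2n$ elements $\sigma_i^{(2)},X_i^{(2)}$. If $n-2\ne0$ in $K$, no nonzero relation has $z=0$, so these elements are independent, and $\sigma^{(2)}\in U$. If $n-2=0$ in $K$, every relation has $z=0$, so the elements satisfy exactly one relation up to a scalar, and $\sigma^{(2)}\notin U$. This is the alternative we want, and in characteristic $p$ it depends on $n$ modulo $p$.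

The space $U$ is the image of $\Theta_{n,2}$ for $\mathcal E_{n,i}=\operatorname{span}(1,\sigma_i^{(2)})$, which violates (E2) since $x_k\circ\sigma_i^{(2)}=\sigma_i$. Adding $\sigma_i$ restores (E2) and destroys the alternative: by \eqref{eq:powers}, $\sigma^{(2)}=\theta_{i,2}(\sigma_i^{(2)}+\sigma_i+1)$ for each single $i$, so $\sigma^{(2)}\in W_{n,2}$ and $\kappa_n\ge n-1$ for all $n$. The same happens for every $s$ if $\mathcal E_{n,i}$ contains $1,\sigma_i,\dots,\sigma_i^{(s)}$.

The way out is that $\mathcal E_{n,i}$ may be inhomogeneous. Condition (E2) forces an element with top component $\sigma_i^{(s-1)}$, but this element may be $\sigma_i^{(s-1)}+P_i$ with a \emph{tail} $P_i$ of lower degree. Then $X_i\sigma_i^{(s-1)}$ enters $W_{n,s}$ only together with $\theta_{i,s}(P_i)$, and a suitable tail rules out the expansion of $\sigma^{(s)}$ at a single point.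

The model gives periodicity only in positive characteristic. For $\Pi=\mathrm{Inc}$ the order of the indices is preserved, so the variables to the left of $X_i$ may carry a weight $\beta$ in $\sigma_i$. This replaces $n-s$ by $[n-s]_\beta$.

\section{Characteristic different from two}\label{sec:A}

Let $\operatorname{char}K\neq2$, $\beta\neq0$, $s=6$, and let $\Pi=\mathrm{Inc}$ or, if $\beta=1$, $\Pi=\mathrm{Sym}$. Put $a_{ik}=\beta$ for $k<i$ and $a_{ik}=1$ for $k>i$. In the following formulas $i\in[n]$ and the indices $k,m$ run over $[n]\setminus\{i\}$. Let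
\[
L_i=\sum_ka_{ik}X_k,\qquad P_i=\sum_kX_k^{(3)},\qquad B_i=L_i^{(5)}+P_i .
\]
The tail is chosen so that $\theta_{i,6}(P_i)=\sum_kX_i^{(3)}X_k^{(3)}$. The monomial $X_i^{(3)}X_k^{(3)}$ occurs in the tails at $i$ and at $k$ and in no other, and it will force the coefficients of $B_i$ and $B_k$ in a relation to have sum zero; for three indices and $2\neq0$ this makes them vanish. The element with top component $L_i^{(6)}$ has to contract to $a_{ik}B_i$ up to small terms, so it needs a tail whose contraction by $x_k$ is $a_{ik}P_i$ up to small terms: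
\[
Y_i=\sum_kX_k^{(3)}(L_i-a_{ik}X_k)+\sum_ka_{ik}X_k^{(4)},\qquad A_i=L_i^{(6)}+Y_i .
\]
The small terms are combinations of the \emph{low monomials} $1,\ X_k,\ X_k^{(2)},\ X_kX_m,\ X_k^{(2)}X_m$ with $k\neq m$. Let $\mathcal E_{n,i}$ be the span of $A_i$, $B_i$, $L_i^{(4)}$, $L_i^{(3)}$ and the low monomials. All monomials of degree at most $2$ in the $X_k$, $k\ne i$, are low, so $L_i^{(j)}\in\mathcal E_{n,i}$ for $0\le j\le4$.

\begin{lemma}\label{lem:Aadm}
The spaces $\mathcal E_{n,i}$ satisfy \textup{(E1)--(E3)} with $s=6$.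
\end{lemma}

\begin{proof}
(E1) holds by inspection. For (E2), apply $x_k\circ$ to $Y_i$. The $k$-th term of the first sum gives $X_k^{(2)}(L_i-a_{ik}X_k)$, the $j$-th term with $j\ne k$ gives $a_{ik}X_j^{(3)}$, and the second sum gives $a_{ik}X_k^{(3)}$. With \eqref{eq:powers},
\[
x_k\circ A_i=a_{ik}B_i+X_k^{(2)}(L_i-a_{ik}X_k),\qquad x_k\circ B_i=a_{ik}L_i^{(4)}+X_k^{(2)},\qquad x_k\circ L_i^{(j)}=a_{ik}L_i^{(j-1)} .
\]
These lie in $\mathcal E_{n,i}$ for $j=3,4$, and a contraction of a low monomial by $x_k$ is low or zero. For (E3), note that $a_{\pi(i)\pi(k)}=a_{ik}$ if $\pi$ is increasing, and for every injective $\pi$ if $\beta=1$. Hence $\pi^*L_{\pi(i)}=L_i$. The terms of $P_{\pi(i)}$ and $Y_{\pi(i)}$ indexed by $\pi(k)$ map to the terms of $P_i$ and $Y_i$ indexed by $k$, and the others map to $0$. Low monomials map to low monomials or to $0$.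
\end{proof}

For $0\le g\le n$ let $\Lambda_g=\beta\sum_{k\le g}X_k+\sum_{k>g}X_k$ and $F_g=\Lambda_g^{(6)}$, so that $F_0=(X_1+\dots+X_n)^{(6)}$.

\begin{lemma}\label{lem:Alow}
Let $n\ge2$. Then $G_{n,d}\subseteq W_{n,d}$ for $d\le5$; $G_{n,6}\subseteq W_{n,6}$ if and only if $F_0\in W_{n,6}$; and $\Theta_{n,5}$ is not injective.
\end{lemma}

\begin{proof}
Let $\pi\in\Pi_{n,N}$, $i'\notin\pi([n])$, and let $g$ be the number of $k\in[n]$ with $\pi(k)<i'$. Then $\pi^*L_{i'}=\Lambda_g$: for increasing $\pi$ these $k$ are $1,\dots,g$, and for $\beta=1$ all $\Lambda_g$ coincide. Taking components of the images of the generators of $\mathcal E_{N,i'}$, we see that $G_{n,d}$ lies in the span of the $\Lambda_g^{(d)}$ and of monomials of type $(4)$, $(3,1)$ if $d=4$, of type $(3)$, $(2,1)$ if $d=3$, and of any type if $d\le2$. These monomials lie in $W_{n,d}$, because $X_k^{(d)}=\theta_{k,d}(1)$ and $X_k^{(d-1)}X_m=\theta_{k,d}(X_m)$. It remains to treat $\Lambda_g^{(d)}$.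

We claim that $X_i^{(b)}L_i^{(d-b)}\in W_{n,d}$ for $0\le b\le d\le6$, except possibly for $(d,b)=(6,1)$. If $d-b\le4$, this element is $\theta_{i,d}(L_i^{(d-b)})$. For $(d,b)=(5,0)$ we have $L_i^{(5)}=\theta_{i,5}(B_i)-\sum_kX_i^{(2)}X_k^{(3)}$ and $X_k^{(3)}X_i^{(2)}=\theta_{k,5}(X_i^{(2)})$. For $(d,b)=(6,0)$ we have $L_i^{(6)}=\theta_{i,6}(A_i)-X_i^{(2)}Y_i$, and $X_i^{(2)}Y_i$ is a combination of the monomials $X_k^{(3)}X_i^{(2)}X_m=\theta_{k,6}(X_i^{(2)}X_m)$ and $X_k^{(4)}X_i^{(2)}=\theta_{k,6}(X_i^{(2)})$.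

Now $\Lambda_{i-1}=L_i+X_i$ and $\Lambda_i=L_i+\beta X_i$ for $i\in[n]$. Expanding by \eqref{eq:powers}, the claim gives $\Lambda_g^{(d)}\in W_{n,d}$ for $d\le5$ and all $g$. For $d=6$ it gives $F_{i-1}\equiv X_iL_i^{(5)}$ and $F_i\equiv\beta X_iL_i^{(5)}$ modulo $W_{n,6}$, so $F_g\equiv\beta^gF_0$. Hence $F_0\in W_{n,6}$ implies $G_{n,6}\subseteq W_{n,6}$. For the converse it suffices that $F_0\in G_{n,6}$: take $N=n+1$, $i'=1$ and $\pi(k)=k+1$ for $k\in[n]$.

Finally, $\theta_{i,5}(A_i)=X_iY_i$ is a combination of $X_k^{(3)}X_iX_m=\theta_{k,5}(X_iX_m)$ and $X_k^{(4)}X_i=\theta_{k,5}(X_i)$ with $k\neq i$. This gives an element of $\ker\Theta_{n,5}$ with $i$-th component $A_i\neq0$.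
\end{proof}

Both remaining questions, whether $F_0\in W_{n,6}$ and what $\kappa_n$ is, are answered by one linear system, as in Section~\ref{sec:model}. Consider tuples consisting of scalars $z$ and $t_{i,b}$ ($i\in[n]$, $0\le b\le3$) and of combinations $\mu_i$ of the low monomials of $\mathcal E_{n,i}$, subject to
\begin{equation}\label{eq:systemA}
zF_0+\sum_{i=1}^n\theta_{i,6}\bigl(t_{i,0}A_i+t_{i,1}B_i+t_{i,2}L_i^{(4)}+t_{i,3}L_i^{(3)}+\mu_i\bigr)=0 .
\end{equation}

\begin{lemma}\label{lem:Asystem}
Let $n\ge7$. The solutions of \eqref{eq:systemA} form a one-dimensional space, parametrized by a scalar $\eta\in K$ in such a way that $z=[n-6]_\beta\,\eta$.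
\end{lemma}

\begin{proof}
\emph{Eliminating the $\mu_i$.} The map $\theta_{i,6}$ sends the low monomials of $\mathcal E_{n,i}$ bijectively onto the set $\mathcal M_i$ of monomials $X_i^{(6)}$, $X_i^{(5)}X_k$, $X_i^{(4)}X_k^{(2)}$, $X_i^{(4)}X_kX_m$, $X_i^{(3)}X_k^{(2)}X_m$. Each of these has its unique largest exponent at $i$, so the $\mathcal M_i$ are pairwise disjoint, and their union $\mathcal M$ is the set of all monomials of types $(6)$, $(5,1)$, $(4,2)$, $(4,1,1)$, $(3,2,1)$. So $\sum_i\theta_{i,6}(\mu_i)$ runs once through the span of $\mathcal M$. Hence, for given $z$ and $t_{i,b}$, suitable $\mu_i$ exist if and only if the coefficients in \eqref{eq:systemA} of all monomials outside $\mathcal M$ vanish, and then the $\mu_i$ are unique and depend linearly on $z$ and the $t_{i,b}$. The types outside $\mathcal M$ are $(3,3)$, $(3,1^3)$, $(2^3)$, $(2^2,1^2)$, $(2,1^4)$, $(1^6)$.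

\emph{The equations.} Apart from the $\mu_i$, the left side of \eqref{eq:systemA} is
\[
zF_0+\sum_i\sum_{b=0}^3t_{i,b}X_i^{(b)}L_i^{(6-b)}+\sum_it_{i,0}X_i^{(2)}Y_i+\sum_it_{i,1}X_i^{(3)}P_i .
\]
Let $M=X^{(e)}\notin\mathcal M$, so that all $e_i\le3$, and put $\epsilon_i=e_1+\dots+e_i$, $\epsilon_0=0$. The coefficient of $M$ in $F_0$ is $1$. Its coefficient in $X_i^{(b)}L_i^{(6-b)}$ is $\beta^{\epsilon_{i-1}}$ if $b=e_i$ and $0$ otherwise. The elements $X_i^{(2)}Y_i$ involve only the types $(3,2,1)$ and $(4,2)$ and contribute nothing. The last sum contributes $\delta_M$, where $\delta_M=t_{j,1}+t_{k,1}$ if $M=X_j^{(3)}X_k^{(3)}$ and $\delta_M=0$ otherwise. The equation for $M$ is therefore $z+\sum_{i}\beta^{\epsilon_{i-1}}t_{i,e_i}+\delta_M=0$. It involves all $n$ indices, and we change variables so that only the support of $M$ matters. Put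
\[
q_i=z+t_{1,0}+\dots+t_{i,0}\quad(0\le i\le n),\qquad y_{i,b}=q_{i-1}-\beta^bq_i+t_{i,b},
\]
so that $y_{i,0}=0$. The sum $\sum_i\beta^{\epsilon_{i-1}}(q_{i-1}-\beta^{e_i}q_i)$ telescopes to $z-\beta^6q_n$, and the equation becomes
\begin{equation}\label{eq:coefA}
\sum_{i=1}^n\beta^{\epsilon_{i-1}}y_{i,e_i}+\beta^6q_n+\delta_M=0 .
\end{equation}

\emph{Necessary conditions.} Let $1\le i<n$. Since $n-2\ge5$, there is a set $S$ of five indices avoiding $i$ and $i+1$. The equations \eqref{eq:coefA} for the squarefree monomials with supports $S\cup\{i\}$ and $S\cup\{i+1\}$ differ by $\beta^r(y_{i,1}-y_{i+1,1})$, where $r$ is the number of elements of $S$ below $i$. As $\beta\ne0$, all $y_{i,1}$ equal one scalar $\eta$, and type $(1^6)$ gives $\beta^6q_n=-[6]_\beta\eta$. From $[\epsilon_i]_\beta=[\epsilon_{i-1}]_\beta+\beta^{\epsilon_{i-1}}[e_i]_\beta$ we get $\sum_i\beta^{\epsilon_{i-1}}[e_i]_\beta=[6]_\beta$ for every $M$, so \eqref{eq:coefA} now reads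
\begin{equation}\label{eq:coefA2}
\sum_{i=1}^n\beta^{\epsilon_{i-1}}\bigl(y_{i,e_i}-[e_i]_\beta\,\eta\bigr)+\delta_M=0,
\end{equation}
and the terms with $e_i\le1$ vanish. For $M$ of type $(2,1^4)$ or $(3,1^3)$ one term is left, which gives $y_{i,2}=[2]_\beta\eta$ and $y_{i,3}=[3]_\beta\eta$ for all $i$. Type $(3,3)$ then gives $t_{j,1}+t_{k,1}=0$ for all $j\neq k$. For distinct $j,k,l$ we get $2t_{j,1}=(t_{j,1}+t_{k,1})+(t_{j,1}+t_{l,1})-(t_{k,1}+t_{l,1})=0$, so all $t_{i,1}$ vanish because $\operatorname{char}K\neq2$. Altogether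
\begin{equation}\label{eq:solA}
\begin{gathered}
q_n=-\beta^{-6}[6]_\beta\eta,\qquad q_{i-1}=\beta q_i+\eta,\qquad z=q_0,\qquad t_{i,0}=q_i-q_{i-1},\\
t_{i,1}=0,\qquad t_{i,b}=[b]_\beta\eta-q_{i-1}+\beta^bq_i\quad(b=2,3).
\end{gathered}
\end{equation}

\emph{Sufficiency.} Conversely, for any $\eta\in K$ the formulas \eqref{eq:solA} define $z$ and $t_{i,b}$, linearly in $\eta$, with $y_{i,b}=[b]_\beta\eta$ for $0\le b\le 3$ and $\delta_M=0$. So \eqref{eq:coefA2}, and with it \eqref{eq:coefA}, holds for all six types. Since $\eta=y_{1,1}$ is recovered from the tuple, the solution space is one-dimensional. Induction on $i$ gives $q_0=\beta^iq_i+[i]_\beta\eta$, hence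
\[
z=\beta^nq_n+[n]_\beta\eta=\bigl([n]_\beta-\beta^{n-6}[6]_\beta\bigr)\eta=[n-6]_\beta\,\eta .\qedhere
\]
\end{proof}

For $\beta=1$ and $\eta=1$, \eqref{eq:solA} gives $t_{i,b}=b-1$ and $z=n-6$, the coefficients of \eqref{eq:identity} with $(u,v)=(-1,1)$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $(I_n)$ be the chain of Proposition~\ref{prop:main}, which applies by Lemma~\ref{lem:Aadm}, and let $n\ge7$. The elements $A_i,B_i,L_i^{(4)},L_i^{(3)}$ and the low monomials are linearly independent: in a vanishing combination, the components of degree $6$, $5$, $4$ kill the first three coefficients in turn, and then the squarefree monomial $X_aX_bX_c$, which occurs in $L_i^{(3)}$ and is not low, kills the fourth. So the solutions of \eqref{eq:systemA} with $z=0$ correspond bijectively to $\ker\Theta_{n,6}$, while $F_0\in W_{n,6}$ if and only if there is a solution with $z\ne0$.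

If $[n-6]_\beta\ne0$, Lemma~\ref{lem:Asystem} gives $\kappa_n=0$ and $F_0\in W_{n,6}$. By Lemma~\ref{lem:Alow}, $G_{n,d}\subseteq W_{n,d}$ for all $d\le6$ and $\Theta_{n,5}$ is not injective, so $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-2,7)$ by Proposition~\ref{prop:main}. If $[n-6]_\beta=0$, every solution has $z=0$, so $\kappa_n=1$ and $F_0\notin W_{n,6}$. Then $G_{n,6}\not\subseteq W_{n,6}$, and $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-1,8)$.
\end{proof}

\begin{remark}\label{rem:char2}
The hypothesis $\operatorname{char}K\neq2$ was used only to deduce $t_{i,1}=0$. In characteristic $2$ the equations $t_{j,1}+t_{k,1}=0$ allow a common value $\omega$, the recursion becomes $q_{i-1}=\beta q_i+\eta-\omega$, and the solution space is two-dimensional. Then $\kappa_n\ge1$ for all $n\ge7$, and the value $\operatorname{reg}I_n=7$ never occurs.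
\end{remark}

\section{Characteristic two}\label{sec:B}

Let $\operatorname{char}K=2$, $\Pi=\mathrm{Sym}$ and $s=5$. Remark~\ref{rem:char2} shows that the tail of Section~\ref{sec:A} no longer excludes the terms with $b=1$; it only makes their coefficients equal. We turn this into the mechanism. With $(u,v)=(1,0)$, identity \eqref{eq:identity} is the sum of the $n$ expansions of $\sigma^{(5)}$ at the single points, and its right side $n\sigma^{(5)}$ depends on the parity of $n$. We choose tails that cancel in pairs when all $n$ expansions are added and that rule out every other relation.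

With $k,m\in[n]\setminus\{i\}$ let $\sigma_i=\sum_kX_k$ and $P_i=\sum_kX_k^{(2)}$. In characteristic $2$ we have $X_k^{(2)}X_k=3X_k^{(3)}=X_k^{(3)}$ and $X_kX_k=2X_k^{(2)}=0$, so
\[
Y_i=P_i\sigma_i=\sum_kX_k^{(3)}+\sum_{k\neq m}X_k^{(2)}X_m,\qquad X_k\sigma_i=\sum_{m\neq k}X_kX_m .
\]
Put $A_i=\sigma_i^{(5)}+Y_i$ and $B_i=\sigma_i^{(4)}+P_i$, and let $\mathcal E_{n,i}$ be the span of $A_i$, $B_i$, $\sigma_i^{(3)}$, $\sigma_i^{(2)}$, $X_k\sigma_i$, $X_k$ and $1$. It contains $\sigma_i^{(j)}$ for $0\le j\le3$.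

Condition (E1) holds with $s=5$. Since contraction by a variable is a derivation,
\[
x_k\circ A_i=B_i+X_k\sigma_i,\quad x_k\circ B_i=\sigma_i^{(3)}+X_k,\quad x_k\circ\sigma_i^{(a)}=\sigma_i^{(a-1)},\quad x_m\circ(X_k\sigma_i)=\delta_{km}\sigma_i+X_k,
\]
which gives (E2). The algebra map $\pi^*$ sends $\sigma_{\pi(i)}$ to $\sigma_i$, $P_{\pi(i)}$ to $P_i$, and each variable other than $X_{\pi(i)}$ to some $X_k$ with $k\neq i$ or to $0$; this gives (E3). Let $\sigma=X_1+\dots+X_n$ and $F=\sigma^{(5)}$.

\begin{lemma}\label{lem:Blow}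
Let $n\ge2$. Then $G_{n,5}=KF$; if $n$ is odd, then $G_{n,d}\subseteq W_{n,d}$ for $d\le4$; and $\Theta_{n,4}$ is not injective.
\end{lemma}

\begin{proof}
For $i'\notin\pi([n])$ we have $\pi^*\sigma_{i'}=\sigma$, and this case occurs for $N=i'=n+1$, $\pi=\mathrm{id}$. Taking components of the images of the generators, $G_{n,5}=KF$, $G_{n,4}=K\sigma^{(4)}$, and $G_{n,3}$ is spanned by $\sigma^{(3)}$ and a combination of monomials of types $(3)$ and $(2,1)$. The monomials $X_k^{(d)}=\theta_{k,d}(1)$ and $X_k^{(d-1)}X_m=\theta_{k,d}(X_m)$ lie in $W_{n,d}$. This settles $d\le2$, and also $d=3$ because $\sigma^{(3)}=\sum_b\theta_{i,3}(\sigma_i^{(3-b)})$ by \eqref{eq:powers}. For $d=4$ the terms $X_i^{(b)}\sigma_i^{(4-b)}$ with $b\ge1$ lie in $W_{n,4}$, and $\theta_{i,4}(B_i)=\sigma_i^{(4)}+X_i^{(2)}P_i$. So $\sigma^{(4)}\equiv\sigma_i^{(4)}\equiv X_i^{(2)}P_i$ modulo $W_{n,4}$ for each $i$. Summing over $i$ gives $n\sigma^{(4)}\equiv2\sum_{i<k}X_i^{(2)}X_k^{(2)}=0$, so $\sigma^{(4)}\in W_{n,4}$ for odd $n$. Finally,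
\[
\theta_{i,4}(A_i)=X_iY_i=\sum_{k\neq i}\Bigl(X_k^{(3)}X_i+X_k^{(2)}X_i\sum_{m\neq i,k}X_m\Bigr)=\sum_{k\neq i}\theta_{k,4}(X_i+X_i\sigma_k),
\]
which yields an element of $\ker\Theta_{n,4}$ with $i$-th component $A_i\neq0$.
\end{proof}

In degree $5$ consider scalars $z$, $t_{i,b}$, $c_{ik}$ and elements $\mu_i\in\operatorname{span}(1,X_k\mid k\neq i)$ with
\begin{equation}\label{eq:systemB}
zF+\sum_{i=1}^n\theta_{i,5}\Bigl(t_{i,0}A_i+t_{i,1}B_i+t_{i,2}\sigma_i^{(3)}+t_{i,3}\sigma_i^{(2)}+\sum_{k\ne i}c_{ik}X_k\sigma_i+\mu_i\Bigr)=0 .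
\end{equation}

\begin{lemma}\label{lem:Bsystem}
Let $n\ge6$. Given $z$, $t_{i,b}$, $c_{ik}$, there are $\mu_i$ satisfying \eqref{eq:systemB} if and only if all $t_{i,b}$ equal one scalar $p$ with $z+np=0$ and $c_{ik}$ does not depend on $k$. In that case $\sum_kc_{ik}X_k\sigma_i=0$, and the $\mu_i$ are uniquely determined by $z$ and $p$ and depend linearly on them.
\end{lemma}

\begin{proof}
The elements $\theta_{i,5}(1)=X_i^{(5)}$ and $\theta_{i,5}(X_k)=X_i^{(4)}X_k$ are pairwise distinct and are all monomials of types $(5)$ and $(4,1)$. So the $\mu_i$ exist if and only if the coefficients of the monomials of the other five types vanish, and then they are determined linearly by the other terms of \eqref{eq:systemB}. These terms are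
\[
zF+\sum_i\sum_{b=0}^3t_{i,b}X_i^{(b)}\sigma_i^{(5-b)}+\sum_i\Bigl(t_{i,0}X_i^{(2)}Y_i+t_{i,1}X_i^{(3)}P_i+\sum_kc_{ik}X_i^{(3)}X_k\sigma_i\Bigr).
\]
Let $M=X^{(e)}$ be of one of the five types and let $\delta_M$ be its coefficient in the last sum. Put $q=z+\sum_it_{i,0}$ and $y_{i,b}=t_{i,b}+t_{i,0}$, so $y_{i,0}=0$. The coefficient of $M$ is $z+\sum_it_{i,e_i}+\delta_M=q+\sum_iy_{i,e_i}+\delta_M$. The monomials of $X_i^{(2)}Y_i$ are $X_i^{(2)}X_k^{(3)}$ and $X_i^{(2)}X_k^{(2)}X_m$, those of $X_i^{(3)}P_i$ are $X_i^{(3)}X_k^{(2)}$, and those of $X_i^{(3)}X_k\sigma_i$ are $X_i^{(3)}X_kX_m$, all with coefficient $1$. For pairwise distinct indices the equations are therefore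
\[
\begin{array}{lll}
\text{(a)} & X_{i_1}\cdots X_{i_5}: & q+y_{i_1,1}+\dots+y_{i_5,1}=0,\\
\text{(b)} & X_j^{(2)}X_{i_1}X_{i_2}X_{i_3}: & q+y_{j,2}+y_{i_1,1}+y_{i_2,1}+y_{i_3,1}=0,\\
\text{(c)} & X_j^{(2)}X_k^{(2)}X_l: & q+y_{j,2}+y_{k,2}+y_{l,1}+(t_{j,0}+t_{k,0})=0,\\
\text{(d)} & X_j^{(3)}X_k^{(2)}: & q+y_{j,3}+y_{k,2}+(t_{j,1}+t_{k,0})=0,\\
\text{(e)} & X_j^{(3)}X_kX_l: & q+y_{j,3}+y_{k,1}+y_{l,1}+(c_{jk}+c_{jl})=0,
\end{array}
\]
where the bracket is $\delta_M$. For $i\neq i'$ choose four further indices, which is possible as $n\ge6$; comparing two equations (a) gives $y_{i,1}=y_{i',1}$. So all $y_{i,1}$ equal one scalar $\rho$, and $q=5\rho=\rho$. Then (b) gives $y_{j,2}=4\rho=0$, and (c) gives $t_{j,0}=t_{k,0}$; call the common value $p$. Now $t_{j,1}=p+\rho$, so (d) gives $y_{j,3}=0$, and (e) gives $c_{jk}+c_{jl}=\rho$ for all $k\neq l$. Adding the three equations for a triple $k,l,m$ of indices different from $j$ gives $0=3\rho=\rho$. Hence $c_{jk}$ does not depend on $k$, all $y_{i,b}$ vanish, all $t_{i,b}$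 equal $p$, and $z+np=q=0$. Conversely, for such values $q$, all $y_{i,b}$ and all brackets vanish, so (a)--(e) hold. If $c_{ik}=c_i$ for all $k$, then $\sum_kc_{ik}X_k\sigma_i=c_i\sigma_i\sigma_i=2c_i\sigma_i^{(2)}=0$, which gives the last assertion.
\end{proof}

It matters that $\mathcal E_{n,i}$ contains only the sums $X_k\sigma_i$ and not all products $X_kX_m$. With all products, the monomials of type $(3,1,1)$ would be absorbed, equation (e) would disappear, and $\rho=1$, $p=0$ would give a relation with $z=1$ for all $n\ge6$.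

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $(I_n)$ be the chain of Proposition~\ref{prop:main} and let $n\ge6$. By Lemma~\ref{lem:Bsystem} with $z=0$, the elements of $\ker\Theta_{n,5}$ are the tuples $\bigl(p(A_i+B_i+\sigma_i^{(3)}+\sigma_i^{(2)})+\mu_i\bigr)_i$ with $np=0$, where the $\mu_i$ are determined linearly by $p$.

Let $n$ be odd. Then $np=0$ forces $p=0$ and $\mu_i=0$, so $\kappa_n=0$. The solution with $z=p=1$ shows $F\in W_{n,5}$. By Lemma~\ref{lem:Blow}, $G_{n,d}\subseteq W_{n,d}$ for all $d\le5$ and $\Theta_{n,4}$ is not injective. Proposition~\ref{prop:main} gives $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-2,6)$.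

Let $n$ be even. Then $z=np=0$ in every solution of \eqref{eq:systemB}, so $F\notin W_{n,5}$ and $G_{n,5}\not\subseteq W_{n,5}$. The scalar $p$ is arbitrary, and the kernel element for $p=1$ is nonzero because its $i$-th component has degree-$5$ part $\sigma_i^{(5)}\neq0$. So $\kappa_n=1$, and Proposition~\ref{prop:main} gives $(\operatorname{pd}I_n,\operatorname{reg}I_n)=(n-1,7)$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{LN} Dinh Van Le and Hop D. Nguyen, \emph{On regularity and projective dimension of invariant chains of monomial ideals}, arXiv:2206.15141 (2022).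
\end{thebibliography}
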